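# Small corners of operators on $\ell_2$ and the covering number of category

## The theorem: $\mathfrak{ros}(\ell_2)=\mathrm{cov}(\mathcal M)$

Throughout, $\mathbb N=\omega=\{0,1,2,\dots\}$, scalars are real or complex, $[\mathbb N]^\omega$ is the family of infinite subsets of $\mathbb N$, and $e_n=1_{\{n\}}$ is the $n$-th unit vector.

**Theorem 1.** Let $\mathcal B_0(\ell_2)$ be the family of bounded linear operators $T:\ell_2\to\ell_2$ with zero diagonal, that is, $(Te_n)(n)=0$ for every $n$. For $A\subseteq\mathbb N$ let $P_A(f)=f\cdot 1_A$. For $T\in\mathcal B_0(\ell_2)$ and $\varepsilon>0$ put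
$$Ros_{T,\varepsilon}=\{A\in[\mathbb N]^\omega:\ \|P_ATP_A\|\le\varepsilon\|T\|\},$$
and let $\mathfrak{ros}(\ell_2)$ be the least cardinality of a family $\mathcal G\subseteq[\mathbb N]^\omega$ that meets every $Ros_{T,\varepsilon}$. Then
$$\mathfrak{ros}(\ell_2)=\mathrm{cov}(\mathcal M),$$
the least number of meager sets needed to cover the real line.

This is a theorem of ZFC. The question of the value of $\mathfrak{ros}(\ell_2)$ comes from Piotr Koszmider, Arturo Martínez-Celis, "Rosenthal families, pavings and generic cardinal invariants", arXiv:1911.01336 (2019).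

Here is what the theorem says. Think of $T$ as an infinite matrix with zeros on the diagonal. Choosing an infinite set $A$ and passing to $P_ATP_A$ means keeping only the rows and columns with index in $A$. For one $T$ and one $\varepsilon$ it will be easy to find $A$ that makes this corner small. We ask for a stock $\mathcal G$ of infinite sets, fixed in advance, such that whichever $T$ and $\varepsilon$ we are handed, some $A$ in the stock works. The theorem computes how large the stock must be.

The number does not depend on exactly how smallness is measured. We will prove the following robust form alongside. Write $t(i,j)=(Te_j)(i)$ for the matrix of $T$. A *symmetry* is an operator $T_f$ with $T_fe_n=e_{f(n)}$, where $f:\mathbb N\to\mathbb N$ satisfies $f(f(n))=n\ne f(n)$ for all $n$; it is a self-adjoint unitary with zero diagonal. The essential norm is $\|R\|_{ess}=\inf\{\|R-K\|:K\text{ compact}\}$. The sets $A$ below range over $[\mathbb N]^\omega$, and "generic cardinal number" of a collection of families means the least size of a family $\mathcal G\subseteq[\mathbb N]^\omega$ meeting each of them.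

**Theorem 2.** Each of the following collections has generic cardinal number exactly $\mathrm{cov}(\mathcal M)$:

* (a) $\{Ros_{T,\varepsilon}:T\in\mathcal B_0(\ell_2)\}$, for any one fixed $\varepsilon\in(0,1)$;
* (b) all families $\{A:\sum_{a,b\in A}|t(a,b)|\le\varepsilon\|T\|\}$, $T\in\mathcal B_0(\ell_2)$, $\varepsilon>0$ (such $A$ make $P_ATP_A$ trace class with trace norm $\le\varepsilon\|T\|$);
* (c) all families $\{A:P_ATP_A\text{ is compact}\}$, $T\in\mathcal B_0(\ell_2)$;
* (d) all families $\{A:\|P_ATP_A\|_{ess}<1\}$, $T$ a symmetry.

Finally, $\ell_2$ can be replaced by other sequence spaces. The cardinals $\mathfrak r$ and $\mathfrak d$ are recalled in the next section, symmetric bases when we need them.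

**Theorem 3.** Let $X$ be a Banach space with a symmetric basis $(e_n)$, and define $\mathfrak{ros}(X)$ as for $\ell_2$. Then
$$\mathfrak{ros}(X)=\begin{cases}\mathfrak r & (e_n)\text{ equivalent to the basis of }\ell_1,\\ \min(\mathfrak d,\mathfrak r)&(e_n)\text{ equivalent to the basis of }c_0,\\ \mathrm{cov}(\mathcal M)&\text{otherwise.}\end{cases}$$
In particular $\mathfrak{ros}(\ell_p)=\mathrm{cov}(\mathcal M)$ for all $1<p<\infty$.

The first two values, $\mathfrak{ros}(\ell_1)=\mathfrak r$ and $\mathfrak{ros}(c_0)=\min(\mathfrak d,\mathfrak r)$, are known facts that we quote; the third line is what we prove.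

## Dense families, generic families, and four cardinals

**Definition (dense and generic families).** A family $\mathcal D\subseteq[\mathbb N]^\omega$ is *dense* if every infinite $A\subseteq\mathbb N$ has a subset $B\in\mathcal D$. If $\mathsf D$ is a collection of dense families, then $\mathcal G\subseteq[\mathbb N]^\omega$ is *generic* for $\mathsf D$ if $\mathcal G\cap\mathcal D\ne\emptyset$ for all $\mathcal D\in\mathsf D$. The least size of such a $\mathcal G$ is $\mathfrak{gen}(\mathsf D)$.

For example, the family of infinite sets consisting only of even numbers or only of odd numbers is dense, and $\{\text{evens}\}$ is generic for the collection containing just this family. A generic family need not be a filter. In this language, $\mathfrak{ros}(\ell_2)=\mathfrak{gen}(\{Ros_{T,\varepsilon}\})$; that the families $Ros_{T,\varepsilon}$ are dense will come out of Lemma 4 below.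

**Definition ($\mathfrak r$).** A set $A$ *splits* $F\in[\mathbb N]^\omega$ if $A\cap F$ and $F\setminus A$ are both infinite. The reaping number $\mathfrak r$ is the least size of a family $\mathcal F\subseteq[\mathbb N]^\omega$ such that no single $A$ splits all members of $\mathcal F$.

The family $\{\text{evens},\text{odds}\}$ is no witness: the set $\{n: n\bmod 4\in\{0,1\}\}$ splits both. More generally no finite family is a witness: pick distinct elements of its members in turn, putting elements of each member alternately in $A$ and outside $A$. So $\mathfrak r$ is infinite.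

**Definition ($\mathfrak d$).** The dominating number $\mathfrak d$ is the least size of a family $\mathcal H\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ satisfies $g(n)\le h(n)$ for all but finitely many $n$, for some $h\in\mathcal H$.

**Definition ($\mathrm{cov}(\mathcal M)$).** A set is *meager* if it is a countable union of nowhere dense sets. $\mathrm{cov}(\mathcal M)$ is the least number of meager sets covering the real line; equivalently, covering the Baire space $\omega^\omega$ with the product topology, whose basic open sets are $[u]=\{x: x\text{ extends }u\}$ for finite sequences $u$.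

By the Baire category theorem $\mathrm{cov}(\mathcal M)>\aleph_0$. Consequently, if $\kappa<\mathrm{cov}(\mathcal M)$, then $\kappa$ many dense open subsets of $\omega^\omega$ have a common point. This is how we use $\mathrm{cov}(\mathcal M)$ for the lower bound. For the upper bound we use a combinatorial form.

**Definition ($\mathfrak e$).** Two functions are *eventually different* if they agree at only finitely many points. $\mathfrak e$ is the least size of a family $F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ is eventually different from some $f\in F$. The index set and the value set may be replaced by any countably infinite sets.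

A countable $F=\{f_0,f_1,\dots\}$ never suffices: write each $n\ge0$ as $n=2^k(2j+1)-1$ and set $g(n)=f_k(n)$; then $g$ agrees with every $f_k$ infinitely often. Bartoszyński proved $\mathfrak e=\mathrm{cov}(\mathcal M)$ (Fund. Math. 127 (1987); Bartoszyński–Judah, *Set Theory*, Thm 2.4.1). One inequality is immediate: for fixed $f$, the set of $g$ eventually different from $f$ is $\bigcup_m\{g:\forall n\ge m\ g(n)\ne f(n)\}$, a countable union of closed nowhere dense sets, so $\mathrm{cov}(\mathcal M)\le\mathfrak e$. We need only the other one, $\mathfrak e\le\mathrm{cov}(\mathcal M)$, and we prove it in full near the end.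

## Symmetries by hand

For the unilateral shift $Te_n=e_{n+1}$, the set $A$ of even numbers gives $P_ATP_A=0$. One operator is no problem.

Now take a symmetry $T_f$. If $a,f(a)\in A$ for some $a$, then $P_AT_fP_Ae_a=e_{f(a)}$, so $\|P_AT_fP_A\|=1$. If there is no such $a$, then $P_AT_fP_A=0$. So for $\varepsilon<1$,
$$A\in Ros_{T_f,\varepsilon}\iff A\cap f[A]=\emptyset.\qquad(1)$$
A generic family must therefore contain, for every fixed-point-free involution $f$, an infinite set $A$ that contains no pair $\{a,f(a)\}$.

Is a countable family $\{A_0,A_1,\dots\}$ ever enough? No. Build $f$ pair by pair. At step $2k$ choose two elements of $A_k$ not yet matched and match them; at step $2k+1$ match the least unmatched number with any other unmatched number. The resulting $f$ has a pair inside every $A_k$, so by (1) no $A_k$ lies in $Ros_{T_f,1/2}$. Hence $\mathfrak{ros}(\ell_2)\ge\aleph_1$. Each $A_k$ was handled with a finite amount of freedom, and this is what a category argument can exploit for families of larger size.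

A word about (c) and (d). Let $f$ interchange $2n$ and $2n+1$ for all $n$, and let $A=\{0,1\}\cup\{2n:n\ge1\}$. Then $P_AT_fP_A$ has rank $2$: it has norm $1$ but is compact, with essential norm $0$. So to defeat (c) and (d) we will need infinitely many pairs inside $A$.

## Greedy choice with forbidden sets

Fix $\eta>0$ and put
$$\delta_k=\frac{\eta}{k\,2^{k+1}}\qquad(k\ge1).$$
Let $t=(t(i,j))$ be a matrix with zero diagonal. For nonempty finite $\sigma\subseteq\mathbb N$ let
$$S_t(\sigma)=\{0,\dots,\max\sigma\}\cup\{j:\exists i\in\sigma\ \ |t(i,j)|\ge\delta_{|\sigma|}\ \text{or}\ |t(j,i)|\ge\delta_{|\sigma|}\}.$$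
This is the set of forbidden next elements once $\sigma$ has been chosen.

**Lemma 4.** Suppose $a_{n+1}\notin S_t(\{a_0,\dots,a_n\})$ for all $n$. Then $a_0<a_1<\cdots$, and $A=\{a_n:n\in\mathbb N\}$ satisfies $\sum_{a,b\in A}|t(a,b)|\le\eta$.

*Proof.* Since $S_t(\sigma)$ contains $\{0,\dots,\max\sigma\}$, the sequence is strictly increasing, so $\{a_0,\dots,a_n\}$ has exactly $n+1$ elements. For $i\le n$ we get $|t(a_i,a_{n+1})|<\delta_{n+1}$ and $|t(a_{n+1},a_i)|<\delta_{n+1}$. Group the off-diagonal pairs by their larger index $n+1$: there are $2(n+1)$ of them. The diagonal is zero, so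
$$\sum_{a,b\in A}|t(a,b)|\le\sum_{n\ge0}2(n+1)\delta_{n+1}=\sum_{k\ge1}2k\cdot\frac{\eta}{k2^{k+1}}=\sum_{k\ge1}\eta2^{-k}=\eta.\qquad\square$$

**Lemma 5.** Let $T\in\mathcal B_0(\ell_2)$ with $\|T\|=1$ and matrix $t$.

1. For all $i$ and $\delta>0$, $\ \#\{j:|t(i,j)|\ge\delta\text{ or }|t(j,i)|\ge\delta\}\le\lfloor2\delta^{-2}\rfloor$.
2. If $\sum_{a,b\in A}|t(a,b)|\le\eta$, then $P_ATP_A$ is trace class with trace norm at most $\eta$. In particular it is compact and $\|P_ATP_A\|\le\eta$.

*Proof.* (1) We have $\sum_j|t(j,i)|^2=\|Te_i\|^2\le1$ and $\sum_j|t(i,j)|^2=\|T^*e_i\|^2\le1$. So at most $\delta^{-2}$ entries of column $i$, and at most $\delta^{-2}$ entries of row $i$, have modulus $\ge\delta$.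

(2) Let $E_{ab}$ be the rank-one operator with $E_{ab}e_b=e_a$ and $E_{ab}e_j=0$ for $j\ne b$. It has norm and trace norm $1$. The series $\sum_{a,b\in A}t(a,b)E_{ab}$ converges absolutely in trace norm. Its sum has the same matrix as $P_ATP_A$, hence equals it. $\square$

**Density.** Let $T\in\mathcal B_0(\ell_2)$, $\|T\|=1$, and let $B$ be infinite. By Lemma 5(1) every $S_t(\sigma)$ is finite, so we may choose $a_0\in B$ and then recursively $a_{n+1}\in B\setminus S_t(\{a_0,\dots,a_n\})$. By Lemmas 4 and 5(2) with $\eta=\varepsilon$, the set $A\subseteq B$ so obtained lies in $Ros_{T,\varepsilon}$ and in the families of Theorem 2(b), (c); if $T$ is a symmetry it lies in the family of (d) as well. Since all of these families are unchanged if $T\ne0$ is replaced by $T/\|T\|$ (and for $T=0$ every infinite set belongs to them), all the collections in Theorems 1 and 2 consist of dense families. No deep theorem was used.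

## Two upper bounds, $\mathfrak r$ and $\mathfrak d$, and what each one overpays

**Paving.** The paving theorem for $\ell_2$ (the solution of the Kadison–Singer problem) says: for every $\varepsilon>0$ there is $l=l(\varepsilon)$ such that every $T\in\mathcal B_0(\ell_2)$ admits a partition $\mathbb N=Q_1\cup\dots\cup Q_l$ with $\|P_{Q_i}TP_{Q_i}\|\le\varepsilon\|T\|$ for all $i$. It suggests a first approach: find $\mathcal G$ such that every finite partition has a piece containing a member of $\mathcal G$. This can be done with $\mathfrak r$ sets. Let $\mathcal F=\mathcal F_1$ be an unsplit family of size $\mathfrak r$. For each infinite $F$ fix a bijection $b_F:\mathbb N\to F$, and let $\mathcal F_{q+1}=\{b_F[F']:F\in\mathcal F_q,\ F'\in\mathcal F\}$. By induction on $q$, for any sets $S_1,\dots,S_q$ some $F\in\mathcal F_q$ is split by none of them: given such an $F$ for $S_1,\dots,S_q$, take $F'\in\mathcal F$ not split by $b_F^{-1}[S_{q+1}]$; then $b_F[F']\subseteq F$ is split by none of $S_1,\dots,S_{q+1}$. Applied to $S_i=Q_i$ with $q=l$, this gives $F\in\mathcal F_l$ such that each $Q_i$ contains finitely many or almost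 all elements of $F$; as $F$ is infinite, some $Q_i$ contains almost all of them. So let $\mathcal G$ consist of all $F\setminus K$, with $F\in\bigcup_q\mathcal F_q$ and $K$ finite. It has size $\mathfrak r$, and if $F\setminus K\subseteq Q_i$, then $\|P_{F\setminus K}TP_{F\setminus K}\|\le\|P_{Q_i}TP_{Q_i}\|\le\varepsilon\|T\|$. Hence $\mathfrak{ros}(\ell_2)\le\mathfrak r$.

Could $\mathfrak r$ be matched from below? The obvious plan is to code a set $S$ into one operator $T$, so that every $A\in Ros_{T,\varepsilon}$ is not split by $S$. It breaks at the greedy choice. Let $S$ and $\mathbb N\setminus S$ both be infinite. Given any $T$, choose $a_{n+1}\notin S_t(\{a_0,\dots,a_n\})$ alternately inside $S$ and outside $S$; this is possible because $S_t(\sigma)$ is finite. The result is a member of $Ros_{T,\varepsilon}$ that $S$ splits. So no single operator performs the coding.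

**Domination.** The greedy choice suggests a second approach: let $A$ grow so fast that it jumps over all forbidden sets. Let $\mathcal H$ be a dominating family of size $\mathfrak d$. For $h\in\mathcal H$ and $m\in\mathbb N$ let $a_0=m$ and $a_{n+1}=1+\max(a_n,h(a_n))$. Given $T$ of norm $1$, let $g(k)=\max\bigcup\{S_t(\sigma):\emptyset\ne\sigma\subseteq\{0,\dots,k\}\}$, and choose $h\in\mathcal H$ and $m$ with $g(k)\le h(k)$ for all $k\ge m$. Then $a_{n+1}>h(a_n)\ge g(a_n)\ge\max S_t(\{a_0,\dots,a_n\})$, so Lemma 4 applies. Letting $\eta$ run over $1/k$, which does not change the sets $A$ at all, we get $\mathfrak{ros}(\ell_2)\le\mathfrak d$.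

Look at what this wastes. For a symmetry $T_f$ and small $\eta$, the element $0$ forbids, besides itself, just the single point $f(0)$; but $f(0)$ can be anywhere, and the dominating family pays for jumping over everything up to it. In general we know nothing about *where* $S_t(\sigma)$ lies, but by Lemma 5(1) we know in advance *how many* points it has: the bound
$$|S_t(\sigma)|\le 1+\max\sigma+|\sigma|\cdot\lfloor2\delta_{|\sigma|}^{-2}\rfloor\qquad(2)$$
does not depend on $T$. So we should not jump over the forbidden set but dodge it. Dodging one unknown point at almost every index is what eventually different functions do.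

## Dodging forbidden sets of bounded size

Eventually different functions dodge one point per index, and we must dodge $s(d)$ points at index $d$. The trick is to let one value encode $s(d)$ guesses, the $r$-th guess being responsible for the $r$-th forbidden point. For instance, let $s(d)=2$, and let $c:\omega^2\to\omega$ be a bijection. To avoid $y_0=c(p_0,q_0)$ and $y_1=c(p_1,q_1)$, take $c(u,v)$ with $u\ne p_0$ and $v\ne q_1$. Each coordinate has to avoid one number only.

**Lemma 6.** Let $D$ be countably infinite and $s:D\to\{1,2,\dots\}$. There is $F\subseteq\omega^D$ with $|F|\le\mathrm{cov}(\mathcal M)$ such that whenever sets $S(d)\subseteq\omega$ satisfy $|S(d)|\le s(d)$ for all $d\in D$, some $f\in F$ satisfies $f(d)\notin S(d)$ for all but finitely many $d$.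

*Proof.* **Step 1: the family.** We define $F$ from a witness for $\mathfrak e$. Let $E=\{(d,r):d\in D,\ r<s(d)\}$, a countably infinite set. Take $H\subseteq\omega^E$ with $|H|=\mathfrak e\le\mathrm{cov}(\mathcal M)$ (Bartoszyński's inequality, proved below) such that every $g\in\omega^E$ is eventually different from some $h\in H$. Fix bijections $c_d:\omega^{s(d)}\to\omega$, and put
$$f_h(d)=c_d\big(h(d,0),\dots,h(d,s(d)-1)\big),\qquad F=\{f_h:h\in H\}.$$

**Step 2: it dodges.** We check the required property. Given $S$, choose $y_{d,r}\in\omega$ for $(d,r)\in E$ such that $S(d)\subseteq\{y_{d,r}:r<s(d)\}$. Let $g(d,r)$ be the $r$-th coordinate of $c_d^{-1}(y_{d,r})$, and choose $h\in H$ that agrees with $g$ at only finitely many points of $E$. If $f_h(d)\in S(d)$, then $f_h(d)=y_{d,r}$ for some $r$; comparing $r$-th coordinates of $c_d^{-1}$ of both sides gives $h(d,r)=g(d,r)$. This happens for only finitely many $d$. $\square$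

Now we combine this with the greedy choice. The forbidden set depends on everything chosen so far, so the index set $D$ will be the set of all possible histories.

**Proposition 7.** Let $N:(0,\infty)\to\mathbb N$ be a function. Let $\mathcal T_N$ be the set of scalar matrices $t=(t(i,j))_{i,j\in\mathbb N}$ with zero diagonal such that for all $i$ and $\delta>0$,
$$\#\{j:|t(i,j)|\ge\delta\ \text{or}\ |t(j,i)|\ge\delta\}\le N(\delta).$$
There is $\mathcal G\subseteq[\mathbb N]^\omega$ with $|\mathcal G|\le\mathrm{cov}(\mathcal M)$ such that for all $t\in\mathcal T_N$ and $\eta>0$ there is $A\in\mathcal G$ with $\sum_{a,b\in A}|t(a,b)|\le\eta$.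

*Proof.* **Step 1: reduction to one $\eta$.** We remove the quantifier over $\eta$. If for each $k\ge1$ there is a family $\mathcal G_k$ that works for $\eta=1/k$, then $\bigcup_k\mathcal G_k$ works for all $\eta$, and its size is at most $\aleph_0\cdot\mathrm{cov}(\mathcal M)=\mathrm{cov}(\mathcal M)$. So fix $\eta$, and with it the numbers $\delta_k=\eta/(k2^{k+1})$ and the sets $S_t(\sigma)$.

**Step 2: the family.** We turn dodging functions into sets. Let $D$ be the set of nonempty finite subsets of $\mathbb N$ and
$$s(\sigma)=1+\max\sigma+|\sigma|\,N(\delta_{|\sigma|}).$$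
Let $F$ be given by Lemma 6 for this $D$ and $s$. For $f\in F$ and $m\in\mathbb N$ define
$$a_0=m,\qquad a_{n+1}=f(\{a_0,\dots,a_n\}),\qquad A_{f,m}=\{a_n:n\in\mathbb N\},$$
and let $\mathcal G$ be the set of those $A_{f,m}$ that are infinite. Then $|\mathcal G|\le\mathrm{cov}(\mathcal M)\cdot\aleph_0=\mathrm{cov}(\mathcal M)$. Note that $\mathcal G$ depends on $N$ and $\eta$ only.

**Step 3: the family works.** Here we also explain the parameter $m$: it gets us past the finitely many errors of $f$. Let $t\in\mathcal T_N$. The set $\{0,\dots,\max\sigma\}$ has $1+\max\sigma$ elements, and each $i\in\sigma$ contributes at most $N(\delta_{|\sigma|})$ further elements to $S_t(\sigma)$, so $|S_t(\sigma)|\le s(\sigma)$. Hence there are $f\in F$ and a finite $\Delta\subseteq D$ with $f(\sigma)\notin S_t(\sigma)$ for all $\sigma\in D\setminus\Delta$. Choose $m$ larger than every element of the finite set $\bigcup\Delta$, and run the recursion for $(f,m)$. Each $\sigma_n=\{a_0,\dots,a_n\}$ contains $a_0=m$, so $\sigma_n\notin\Delta$, and therefore $a_{n+1}=f(\sigma_n)\notin S_t(\sigma_n)$. By Lemma 4 the sequence is strictly increasing,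 so $A_{f,m}$ is infinite and belongs to $\mathcal G$, and $\sum_{a,b\in A_{f,m}}|t(a,b)|\le\eta$. $\square$

**Upper bounds in Theorems 1 and 2.** Let $\mathcal G$ be the family of Proposition 7 for $N(\delta)=\lfloor2\delta^{-2}\rfloor$. It is nonempty, since the zero matrix lies in $\mathcal T_N$. Let $T\in\mathcal B_0(\ell_2)$ and $\varepsilon>0$. If $T=0$, every infinite set works. Otherwise replace $T$ by $T/\|T\|$; by Lemma 5(1) its matrix is in $\mathcal T_N$. So $\mathcal G$ contains a set $A$ with $\sum_{a,b\in A}|t(a,b)|\le\varepsilon$. By Lemma 5(2), $P_ATP_A$ is trace class with trace norm $\le\varepsilon$, hence compact with $\|P_ATP_A\|\le\varepsilon$; being compact, it has essential norm $0<1$. Thus $\mathcal G$ is generic for $\{Ros_{T,\varepsilon}\}$ and for all four collections of Theorem 2, and all the cardinals in question are at most $\mathrm{cov}(\mathcal M)$.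

## Generic involutions

For the lower bound we must do for fewer than $\mathrm{cov}(\mathcal M)$ sets what we did by hand for countably many: find one involution with pairs inside all of them. We parametrize involutions by points of $\omega^\omega$ so that "some pair lies inside $A$" becomes a dense open condition.

**Definition ($f_x$).** Let $x\in\omega^\omega$. At step $k=0,1,2,\dots$, let $n$ be the least number not yet matched, and match $n$ with the $x(k)$-th element, counting from $0$, of the set of the remaining unmatched numbers. Let $f_x$ interchange the two elements of each matched pair.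

For example, $x=(0,0,0,\dots)$ gives the pairs $\{0,1\},\{2,3\},\{4,5\},\dots$, and $x=(1,0,0,\dots)$ gives $\{0,2\},\{1,3\},\{4,5\},\dots$. Before each step only finitely many numbers are matched, so the step can be carried out. The least unmatched number strictly increases from step to step, so every number is eventually matched, and $f_x$ is an involution without fixed points. The first $k$ pairs depend only on $x\restriction k$.

**Lemma 8.** For infinite $A\subseteq\mathbb N$, the set $U_A=\{x\in\omega^\omega:\exists a\in A\ \ f_x(a)\in A\}$ is open and dense in $\omega^\omega$.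

*Proof.* **Step 1: open.** We show that membership is decided by finitely many coordinates. If $a,f_x(a)\in A$ and the pair $\{a,f_x(a)\}$ is formed at step $k$, then every $y$ with $y\restriction(k+1)=x\restriction(k+1)$ has $f_y(a)=f_x(a)$, so $y\in U_A$.

**Step 2: dense.** We extend an arbitrary finite sequence $u$ so as to enter $U_A$. Only finitely many numbers are matched after the steps coded by $u$, so some $a\in A$ is still unmatched. While the least unmatched number is smaller than $a$, extend the sequence by one term that matches this number with an unmatched number larger than $a$. Each such step decreases the number of unmatched numbers below $a$ and leaves $a$ unmatched, so after finitely many steps $a$ is the least unmatched number. As $A$ is infinite, it has another unmatched element $b$; extend by the term that matches $a$ with $b$. All $x$ extending the resulting sequence satisfy $f_x(a)=b\in A$, so they lie in $U_A$. $\square$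

**Proposition 9.** If $\mathcal G\subseteq[\mathbb N]^\omega$ and $|\mathcal G|<\mathrm{cov}(\mathcal M)$, there is a fixed-point-free involution $f$ such that for every $A\in\mathcal G$ there are infinitely many $a\in A$ with $f(a)\in A$.

*Proof.* To get infinitely many pairs, apply Lemma 8 to all tails. For $A\in\mathcal G$ and $n\in\mathbb N$ consider $U_{A\setminus n}$, where $A\setminus n=\{a\in A:a\ge n\}$. Since $\mathrm{cov}(\mathcal M)>\aleph_0$, these are fewer than $\mathrm{cov}(\mathcal M)$ sets. Their complements are closed and nowhere dense, so they do not cover $\omega^\omega$, and some $x$ lies in all $U_{A\setminus n}$. Put $f=f_x$. For $A\in\mathcal G$ and every $n$ there is $a\ge n$ with $a,f(a)\in A$. $\square$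

**Lower bounds in Theorems 1 and 2.** Let $|\mathcal G|<\mathrm{cov}(\mathcal M)$, take $f$ from Proposition 9, and let $T=T_f$. Then $T\in\mathcal B_0(\ell_2)$ is a symmetry and $\|T\|=1$. Let $A\in\mathcal G$. For each of the infinitely many $a\in A$ with $f(a)\in A$ we have
$$P_ATP_Ae_a=e_{f(a)}.\qquad(3)$$

*Theorem 1 and (a).* By (3), $\|P_ATP_A\|=1$, so $A\notin Ros_{T,\varepsilon}$ for every $\varepsilon<1$.

*(b).* By (3), $|t(f(a),a)|=1$ for infinitely many $a\in A$ with $f(a)\in A$, so $\sum_{a,b\in A}|t(a,b)|=\infty$.

*(c) and (d).* Let $K$ be compact. Since $(e_a)$ is weakly null, $\|Ke_a\|\to0$. For the infinitely many $a$ in (3), $\|(P_ATP_A-K)e_a\|\ge1-\|Ke_a\|$, and therefore $\|P_ATP_A-K\|\ge1$. So $\|P_ATP_A\|_{ess}\ge1$, and in particular $P_ATP_A$ is not compact.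

Thus no family of size less than $\mathrm{cov}(\mathcal M)$ is generic for $\{Ros_{T,\varepsilon}\}$ or for any of the collections (a)–(d). Together with the upper bounds this proves Theorems 1 and 2, up to the inequality $\mathfrak e\le\mathrm{cov}(\mathcal M)$, to which we turn now.

## Bartoszyński's inequality $\mathfrak e\le\mathrm{cov}(\mathcal M)$

**Theorem 10 (Bartoszyński).** $\mathfrak e\le\mathrm{cov}(\mathcal M)$.

We use the definition of $\mathfrak e$ in its negative form: if $\kappa<\mathfrak e$ and $\kappa$ functions from a countably infinite set to a countably infinite set are given, then there is one function $g$ that agrees with each of them at infinitely many points.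

*Proof.* It suffices to show: if $\kappa<\mathfrak e$ is infinite, then $\kappa$ meager sets do not cover $\omega^\omega$. Indeed, if $\mathrm{cov}(\mathcal M)<\mathfrak e$, then $\kappa=\mathrm{cov}(\mathcal M)$ would contradict this. Every meager set is contained in a countable union of closed nowhere dense sets and $\kappa\cdot\aleph_0=\kappa$, so let $C_\alpha$ $(\alpha<\kappa)$ be closed nowhere dense sets. We look for $x\notin\bigcup_\alpha C_\alpha$.

**Step 1: finite pieces that leave $C_\alpha$.** We code $C_\alpha$ by a function $\tau_\alpha$ whose $n$-th value leads out of $C_\alpha$ from any not too long starting point. Let $\Sigma_n$ be the finite set consisting of $\emptyset$ and all sequences of length $\le n$ with entries $<n$. List it as $\sigma_1,\dots,\sigma_p$. Start with the empty sequence $\tau^0$. Given $\tau^{i-1}$, use that $C_\alpha$ is nowhere dense to extend it to $\tau^i$ with $[\sigma_i{}^\frown\tau^i]\cap C_\alpha=\emptyset$. Put $\tau_\alpha(n)=\tau^p$. Since further extension only shrinks the basic open sets, $[\sigma^\frown\tau_\alpha(n)]\cap C_\alpha=\emptyset$ for all $\sigma\in\Sigma_n$.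

**Step 2: guessing the pieces.** We replace the $\kappa$ functions by one. As $\kappa<\mathfrak e$, there is $g:\omega\to\omega^{<\omega}$ such that
$$X_\alpha=\{n:g(n)=\tau_\alpha(n)\}$$
is infinite for every $\alpha<\kappa$.

We would like to take $x=g(z_0)^\frown g(z_1)^\frown\cdots$ for some $z_0<z_1<\cdots$. If $z_l\in X_\alpha$ and the part $\rho_l=g(z_0)^\frown\cdots^\frown g(z_{l-1})$ written before it belongs to $\Sigma_{z_l}$, then $x\notin C_\alpha$. So we need a set $Z=\{z_0<z_1<\cdots\}$ that meets every $X_\alpha$ and is sparse enough that always $\rho_l\in\Sigma_{z_l}$. The set $\omega$ itself meets all $X_\alpha$ but is not sparse. The next two steps produce $Z$ by guessing a second time.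

**Step 3: intervals that measure sparseness.** We choose a partition of $\omega$ such that leaving one full interval between consecutive points is sparse enough. Choose $0=k_0<k_1<\cdots$ such that for all $j$
$$\sum_{n<k_j}|g(n)|\le k_{j+1}\quad\text{and all entries of }g(n),\ n<k_j,\text{ are }<k_{j+1}.\qquad(4)$$
Let $I_j=[k_j,k_{j+1})$.

**Step 4: a sparse set meeting every $X_\alpha$.** We guess finite subsets of the $X_\alpha$ that are large enough to leave a choice. Each $X_\alpha$ is infinite, hence meets infinitely many intervals, so for each $m$ we may choose a set $h_\alpha(m)\subseteq X_\alpha$ of $3m+1$ points from pairwise distinct intervals. As $\kappa<\mathfrak e$, there is a function $h$ on $\omega$, with finite subsets of $\omega$ as values, such that for every $\alpha$, $h(m)=h_\alpha(m)$ for infinitely many $m$. If some $h(m)$ is not a set of $3m+1$ points from distinct intervals, it equals no $h_\alpha(m)$, and we may replace it by any set that is. So assume every $h(m)$ is of this form.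

Choose recursively $y_m\in h(m)$ whose interval is neither equal nor adjacent to the interval of any of $y_0,\dots,y_{m-1}$. At most $3m$ intervals are excluded, and $h(m)$ has points in $3m+1$ intervals, so this is possible. Let $Z=\{y_m:m\in\omega\}$. It is infinite, and it meets every $X_\alpha$: if $h(m)=h_\alpha(m)$, then $y_m\in h_\alpha(m)\subseteq X_\alpha$.

**Step 5: the point outside all $C_\alpha$.** We concatenate along $Z$. Let $Z=\{z_0<z_1<\cdots\}$, let $\rho_l=g(z_0)^\frown\cdots^\frown g(z_{l-1})$, and let $x\in\omega^\omega$ extend all $\rho_l$. We claim $\rho_l\in\Sigma_{z_l}$ for all $l$. For $l=0$, $\rho_0=\emptyset\in\Sigma_{z_0}$. For $l\ge1$ let $z_{l-1}\in I_j$. Then $z_0<\dots<z_{l-1}<k_{j+1}$. The interval of $z_l$ is neither equal nor adjacent to $I_j$ and $z_l>z_{l-1}$, so $z_l\ge k_{j+2}$. By (4), applied with $j+1$ in place of $j$, the sequence $\rho_l$ has length at most $k_{j+2}\le z_l$ and entries $<k_{j+2}\le z_l$. So $\rho_l\in\Sigma_{z_l}$.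

Given $\alpha<\kappa$, choose $l$ with $z_l\in X_\alpha$. Then $x$ extends $\rho_{l+1}=\rho_l{}^\frown g(z_l)=\rho_l{}^\frown\tau_\alpha(z_l)$, and $[\rho_l{}^\frown\tau_\alpha(z_l)]\cap C_\alpha=\emptyset$ by Step 1. So $x\notin C_\alpha$. $\square$

## Symmetric bases and the fundamental function

A basis $(e_n)$ of a Banach space $X$ is *symmetric* if it is equivalent to each of its permutations; two bases are equivalent if the same coefficient sequences converge, which means that matching the coefficients is an isomorphism of the spaces. The unit vector bases of $\ell_p$ $(1\le p<\infty)$ and $c_0$ are symmetric. For $X$ with basis $(e_n)$ we write $t(i,j)=e_i^*(Te_j)$, call $T$ zero-diagonal if $t(n,n)=0$ for all $n$, and define $\mathcal B_0(X)$, $Ros_{T,\varepsilon}$, $\mathfrak{ros}(X)$ as before.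

*Proof of Theorem 3.* **Step 1: renorming.** We pass to a convenient norm. Let $\|\cdot\|'$ be another norm with $C^{-1}\|\cdot\|\le\|\cdot\|'\le C\|\cdot\|$. Then the operator norms satisfy $C^{-2}\|R\|\le\|R\|'\le C^2\|R\|$. If $\|P_ATP_A\|\le\varepsilon C^{-4}\|T\|$, then
$$\|P_ATP_A\|'\le C^2\cdot\varepsilon C^{-4}\|T\|\le C^2\cdot\varepsilon C^{-4}\cdot C^2\|T\|'=\varepsilon\|T\|'.$$
So $Ros_{T,\varepsilon/C^4}\subseteq Ros'_{T,\varepsilon}$. A family generic for one norm is therefore generic for the other, by symmetry of the situation, and $\mathfrak{ros}(X)$ does not change under equivalent renorming. The same argument shows that equivalent bases give the same cardinal, so the quoted values for $\ell_1$ and $c_0$ settle the first two cases. It is a textbook fact (Lindenstrauss–Tzafriri, *Classical Banach Spaces I*, §3.a) that after equivalent renorming a symmetric basis becomes normalized and 1-symmetric: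
$$\Big\|\sum\theta_nx_ne_{\pi(n)}\Big\|=\Big\|\sum x_ne_n\Big\|\quad\text{for all permutations }\pi\text{ and scalars }|\theta_n|=1.$$
We assume this from now on.

**Step 2: monotonicity.** We check that the norm depends monotonically on the moduli of the coordinates. Let $|x_j|\le|y_j|$ for all $j$. For the vectors truncated to the first $n$ coordinates, $x_j=c_jy_j$ with $|c_j|\le1$. Every scalar of modulus at most $1$ is a convex combination of unimodular scalars, so the truncation of $x$ is a convex combination of vectors $\sum_{j<n}\theta_jy_je_j$ with $|\theta_j|=1$, all of which have the norm of the truncation of $y$. Letting $n\to\infty$ gives $\|x\|\le\|y\|$. In particular $\|P_A\|\le1$, and $|x_n|=\|x_ne_n\|\le\|x\|$, so $\|e_n^*\|=1$.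

**Step 3: the fundamental function.** We introduce the one parameter that separates the cases. Let
$$\varphi(n)=\|e_0+\dots+e_{n-1}\|.$$
By symmetry $\varphi(n)=\|\sum_{j\in J}\theta_je_j\|$ whenever $|J|=n$ and $|\theta_j|=1$. By Step 2, $\varphi$ is nondecreasing. Also $\varphi(n)/n$ is nonincreasing: summing $1_{J\setminus\{i\}}$ over $i\in J$, where $|J|=n+1$, gives $n1_J$, so $n\varphi(n+1)\le(n+1)\varphi(n)$. Hence $\lim\varphi(n)/n=\inf\varphi(n)/n$. For $\ell_p$, $\varphi(n)=n^{1/p}$.

**Step 4: the extreme cases of $\varphi$.** We show that outside $c_0$ and $\ell_1$ both $\varphi(n)\to\infty$ and $\varphi(n)/n\to0$.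

If $\varphi\le C$, let $x$ be finitely supported. By Step 2, $\max|x_i|\le\|x\|\le C\max|x_i|$, because $x$ is dominated by $\max|x_i|$ times the indicator of its support. So $(e_n)$ is equivalent to the basis of $c_0$.

If $\inf\varphi(n)/n=c>0$, let $x$ be supported on $\{0,\dots,n-1\}$. The $n$ cyclic shifts of $|x|=\sum|x_i|e_i$ on $\{0,\dots,n-1\}$ all have norm $\|x\|$, and their sum is $\big(\sum|x_i|\big)(e_0+\dots+e_{n-1})$. So $n\|x\|\ge\big(\sum|x_i|\big)\varphi(n)$, that is, $\|x\|\ge\frac{\varphi(n)}n\sum|x_i|\ge c\sum|x_i|$. Since also $\|x\|\le\sum|x_i|$, the basis is equivalent to that of $\ell_1$.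

So if $(e_n)$ is equivalent to neither basis, then $\varphi$ is unbounded and nondecreasing, hence $\varphi(n)\to\infty$, and $\inf\varphi(n)/n=0$, hence $\varphi(n)/n\to0$. We assume this from now on.

**Step 5: uniform counting in rows and columns.** We show that Proposition 7 applies. Let $T\in\mathcal B_0(X)$, $\|T\|=1$, $\delta>0$.

*Rows.* Suppose $|t(i,j)|\ge\delta$ for all $j$ in a finite set $J$, $|J|=n\ge1$. Choose unimodular $\theta_j$ with $\theta_jt(i,j)=|t(i,j)|$. Then
$$\delta n\le\sum_{j\in J}|t(i,j)|=\Big|e_i^*T\Big(\sum_{j\in J}\theta_je_j\Big)\Big|\le\varphi(n),$$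
so $n\le N_1(\delta):=\max\big(\{0\}\cup\{n\ge1:\varphi(n)/n\ge\delta\}\big)$, which is finite because $\varphi(n)/n\to0$.

*Columns.* Suppose $|t(j,i)|\ge\delta$ for all $j$ in a finite set $J$, $|J|=n\ge1$. By Step 2, $1\ge\|Te_i\|\ge\delta\varphi(n)$, so $n\le N_2(\delta):=\max\big(\{0\}\cup\{n\ge1:\varphi(n)\le1/\delta\}\big)$, which is finite because $\varphi(n)\to\infty$.

So the matrix of $T$ lies in $\mathcal T_N$ for $N=N_1+N_2$, which does not depend on $T$.

**Step 6: density and the upper bound.** We replace Lemma 5(2) by its analogue in $X$. Suppose $\sum_{a,b\in A}|t(a,b)|\le\varepsilon$. The operators $E_{ab}x=e_b^*(x)e_a$ have norm $\|e_b^*\|\|e_a\|=1$, so $\sum_{a,b\in A}t(a,b)E_{ab}$ converges absolutely in operator norm. Its sum has the matrix of $P_ATP_A$, hence equals it, and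
$$\|P_ATP_A\|\le\sum_{a,b\in A}|t(a,b)|\le\varepsilon.$$
By Step 5 the forbidden sets $S_t(\sigma)$ are finite, so the greedy choice of Lemma 4 can be made inside any given infinite set; hence the families $Ros_{T,\varepsilon}$ are dense. And the family $\mathcal G$ of Proposition 7 for $N=N_1+N_2$ meets all of them (after normalizing $T\ne0$; for $T=0$ every infinite set works). So $\mathfrak{ros}(X)\le\mathrm{cov}(\mathcal M)$.

**Step 7: the lower bound.** We reuse generic involutions. Let $|\mathcal G|<\mathrm{cov}(\mathcal M)$, and let $f$ be as in Proposition 9. By 1-symmetry, $T_fe_n=e_{f(n)}$ defines an isometry of $X$, and it has zero diagonal. For $A\in\mathcal G$ there is $a\in A$ with $f(a)\in A$, so $P_AT_fP_Ae_a=e_{f(a)}$ and $\|P_AT_fP_A\|=1$. Hence $A\notin Ros_{T_f,\varepsilon}$ for $\varepsilon<1$, and $\mathcal G$ is not generic. So $\mathfrak{ros}(X)\ge\mathrm{cov}(\mathcal M)$. $\square$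

For $\ell_p$ with $1<p<\infty$ we have $\varphi(n)=n^{1/p}\to\infty$ and $\varphi(n)/n=n^{1/p-1}\to0$. Since $\varphi$ is bounded for a basis equivalent to that of $c_0$, and $\varphi(n)/n$ is bounded away from $0$ for a basis equivalent to that of $\ell_1$, we are in the third case, and $\mathfrak{ros}(\ell_p)=\mathrm{cov}(\mathcal M)$.

## The Laver model: $\mathfrak{ros}(\ell_2)<\mathfrak{ros}(c_0)$ is consistent

We saw two upper bounds, $\mathfrak r$ and $\mathfrak d$, before reaching $\mathrm{cov}(\mathcal M)$. It is consistent that the value is strictly below both. Let $\mathfrak b$ be the least size of a family in $\omega^\omega$ that is not dominated, modulo finitely many values, by a single function. In the Laver model $\mathrm{cov}(\mathcal M)=\aleph_1$ and $\mathfrak b=\aleph_2$, and ZFC proves $\mathfrak b\le\mathfrak d$ and $\mathfrak b\le\mathfrak r$ (Blass, *Combinatorial cardinal characteristics of the continuum*, Handbook of Set Theory). So in that model, by Theorem 1 and the quoted value for $c_0$,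
$$\mathfrak{ros}(\ell_2)=\mathrm{cov}(\mathcal M)=\aleph_1<\aleph_2\le\min(\mathfrak d,\mathfrak r)=\mathfrak{ros}(c_0).$$
Hence neither $\mathfrak r$ nor $\min(\mathfrak d,\mathfrak r)$ is the value of $\mathfrak{ros}(\ell_2)$ in ZFC.
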